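# Subspaces of Lipschitz-free $p$-spaces and random retractions of trees

## 1. The case $p=1$: subsets of metric spaces embed isometrically

Let $(\mathcal M,d)$ be a metric space with a distinguished point $0$. Form the real vector space $\mathcal P(\mathcal M)$ spanned by formal elements $\delta_{\mathcal M}(x)$, $x\in\mathcal M$, where $\delta_{\mathcal M}(0)=0$ and the $\delta_{\mathcal M}(x)$ with $x\neq0$ are linearly independent. Think of $\delta(x)-\delta(y)$ as the instruction "move one unit of mass from $y$ to $x$", with price $d(x,y)$. The norm of $\mu\in\mathcal P(\mathcal M)$ is the cheapest total price,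
$$\|\mu\|_{\mathcal M}=\inf\Big\{\sum_j|b_j|\,d(x_j,y_j)\;:\;\mu=\sum_j b_j(\delta_{\mathcal M}(x_j)-\delta_{\mathcal M}(y_j))\Big\},$$
over finite sums. The completion is the Lipschitz-free space over $\mathcal M$.

Now let $0\in\mathcal N\subset\mathcal M$. An element $\mu\in\mathcal P(\mathcal N)$ can be regarded as an element $L\mu$ of $\mathcal P(\mathcal M)$ via $\delta_{\mathcal N}(x)\mapsto\delta_{\mathcal M}(x)$. In $\mathcal M$ there are more routes, so $\|L\mu\|_{\mathcal M}\le\|\mu\|_{\mathcal N}$. Do the extra points ever help?

**Proposition 1.** For $p=1$ they do not: $\|L\mu\|_{\mathcal M}=\|\mu\|_{\mathcal N}$ for all $\mu\in\mathcal P(\mathcal N)$.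

*Proof.* By the Hahn–Banach theorem there is a linear functional $\varphi$ on $\mathcal P(\mathcal N)$ with $|\varphi|\le\|\cdot\|_{\mathcal N}$ and $\varphi(\mu)=\|\mu\|_{\mathcal N}$. Put $f(x)=\varphi(\delta_{\mathcal N}(x))$. Then $f(0)=0$ and $|f(x)-f(y)|\le\|\delta_{\mathcal N}(x)-\delta_{\mathcal N}(y)\|_{\mathcal N}\le d(x,y)$, so $f$ is $1$-Lipschitz on $\mathcal N$. The McShane extension $F(x)=\inf_{y\in\mathcal N}(f(y)+d(x,y))$ is finite, because $f(y)+d(x,y)\ge -d(0,y)+d(x,y)\ge-d(x,0)$. It is $1$-Lipschitz on $\mathcal M$ and equals $f$ on $\mathcal N$. The linear functional $\delta_{\mathcal M}(x)\mapsto F(x)$ is well defined since $F(0)=0$, and it takes the value $\varphi(\mu)$ at $L\mu$. So for any representation $L\mu=\sum_jb_j(\delta_{\mathcal M}(x_j)-\delta_{\mathcal M}(y_j))$ in $\mathcal M$,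
$$\|\mu\|_{\mathcal N}=\varphi(\mu)=\sum_jb_j(F(x_j)-F(y_j))\le\sum_j|b_j|\,d(x_j,y_j).$$
Take the infimum over representations. $\square$

What happens if the price of moving an amount $b$ is not linear in $|b|$ but is the concave function $|b|^p$ with $p<1$? Then it pays to bundle mass, and the extra points of $\mathcal M$ can serve as meeting places. We shall see that they really do help. How much?

## 2. $p$-metrics, free $p$-spaces, and two theorems

**Definition ($p$-metric).** Let $0<p\le1$. A $p$-metric on $\mathcal M$ is a map $d\colon\mathcal M\times\mathcal M\to[0,\infty)$ that satisfies the axioms of a metric, except that the triangle inequality is replaced by $d(x,z)^p\le d(x,y)^p+d(y,z)^p$. The space is pointed if it has a distinguished base point $0\in\mathcal M$.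

In other words, $d$ is a $p$-metric exactly when $\rho=d^p$ is a metric. For example, $d(x,y)=|x-y|^{2}$ on $\mathbb R$ is a $\tfrac12$-metric with $\rho=|x-y|$. It is not a metric, since $d(0,2)=4>1+1$. Conversely, every metric is a $p$-metric, because $(a+b)^p\le a^p+b^p$ for $a,b\ge0$.

**Definition (free $p$-space).** For a pointed $p$-metric space $(\mathcal M,d)$ let $\mathcal P(\mathcal M)$ be as in Section 1, and put
$$\|\mu\|_{\mathcal F_p(\mathcal M)}=\inf\Big(\sum_{j\in F}|a_j|^p\Big)^{1/p},$$
the infimum over all finite families $(a_j)_{j\in F}$ in $\mathbb R$ for which there are $x_j\ne y_j$ in $\mathcal M$ with $\mu=\sum_{j\in F}a_j\frac{\delta_{\mathcal M}(x_j)-\delta_{\mathcal M}(y_j)}{d(x_j,y_j)}$. It is known that this is a $p$-norm: it is definite, homogeneous, and $\|\mu+\nu\|^p\le\|\mu\|^p+\|\nu\|^p$. The Lipschitz-free $p$-space $\mathcal F_p(\mathcal M)$ is the completion of $\mathcal P(\mathcal M)$.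

From $p$-subadditivity, $\big|\|\mu\|^p-\|\nu\|^p\big|\le\|\mu-\nu\|^p$, so the $p$-norm is continuous. Substituting $b_j=a_j/d(x_j,y_j)$ gives the form we use throughout:
$$\|\mu\|_{\mathcal F_p(\mathcal M)}^p=\inf\Big\{\sum_j|b_j|^p\rho(x_j,y_j)\;:\;\mu=\sum_j b_j\big(\delta(x_j)-\delta(y_j)\big)\Big\}.\tag{1}$$
We call $\sum_j|b_j|^p\rho(x_j,y_j)$ the *cost* of the representation. The cost is concave in the amounts $|b_j|$ but *linear in the metric $\rho$*. This linearity will be decisive.

The smallest example is $\mathcal M=\{0,x\}$. A representation of $a\delta(x)$ consists of terms $\pm b_j\delta(x)$ with $\sum\pm b_j=a$, so its cost is $\sum|b_j|^p\rho(x,0)\ge|a|^p\rho(x,0)$. One term attains this, and $\|a\delta(x)\|=|a|\,d(x,0)$.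

**The map $L$.** For $0\in\mathcal N\subset\mathcal M$ with the restricted $p$-metric and the same base point, let $L=L[\mathcal N,\mathcal M;p]\colon\mathcal F_p(\mathcal N)\to\mathcal F_p(\mathcal M)$ be the unique bounded linear map with $\delta_{\mathcal N}(x)\mapsto\delta_{\mathcal M}(x)$. It has norm at most $1$, since a representation in $\mathcal N$ is also one in $\mathcal M$. It is an *isomorphic embedding* if there is $c>0$ with $\|L\mu\|\ge c\|\mu\|$ for all $\mu$. In that case $L^{-1}$ denotes its inverse defined on the range of $L$.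

Albiac and Ansorena, in "On Banach envelopes and duals of Lipschitz-free $p$-spaces for $0<p<1$" (arXiv:2508.00490, 2025), pose two questions for $0<p<1$. Is $L$ always an isomorphic embedding? If so, is there a bound $\|L^{-1}\|\le C(p)$ independent of $\mathcal N$ and $\mathcal M$? When $\mathcal M$ is a genuine metric space, a known result of Cuth and Raunig says that $L$ is an isomorphic embedding with $\|L^{-1}\|\le1500\cdot18^{1/p}$. Put
$$\kappa(p)=\sup\|L[\mathcal N,\mathcal M;p]^{-1}\|^p,$$
the supremum over all pointed $p$-metric spaces $\mathcal M$ and all $0\in\mathcal N\subset\mathcal M$ with $\mathcal N\ne\{0\}$ (read $\|L^{-1}\|=\infty$ if $L$ is not an embedding).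

**Theorem A.** Let $0<p\le1$, let $\mathcal M$ be any pointed $p$-metric space and $0\in\mathcal N\subset\mathcal M$. Then $L[\mathcal N,\mathcal M;p]$ is an isomorphic embedding and $\|L^{-1}\|\le(2e)^{1/p}$.

**Theorem B.** For every $0<p<1$ we have $2\le\kappa(p)\le2e$, i.e. the best constant $C_*(p)=\kappa(p)^{1/p}$ satisfies $2^{1/p}\le C_*(p)\le(2e)^{1/p}$. Moreover $\lim_{p\to1^-}\kappa(p)=\lim_{p\to1^-}C_*(p)=2e$. In particular $2e$ cannot be replaced by a smaller constant independent of $p$.

So the answer to both questions is yes. Since metric spaces are $p$-metric spaces, Theorem A contains the metric case and improves the bound $1500\cdot18^{1/p}$. The exact value of $\kappa(p)$ for an individual $p\in(0,1)$ is not determined here. Note the jump at the end: Proposition 1 says $\kappa(1)=1$, while $\kappa(p)\to2e$ as $p\to1^-$.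

## 3. Cheap representations are forests

A representation is a finite weighted graph on points of $\mathcal M$: each term $b(\delta(x)-\delta(y))$ is an edge $xy$ carrying the amount $b$. The first fact to establish is that concavity of $|b|^p$ lets us remove all cycles. Graph terms are standard: a forest is a graph without cycles, and a tree with at least two vertices has at least two leaves (vertices of degree $1$).

**Lemma 2.** Let $0<p\le1$ and let $\mu\in\mathcal P(\mathcal N)\setminus\{0\}$ have (as an element of $\mathcal P(\mathcal M)$) a representation of cost $A$ in $\mathcal M$. Then there are a finite forest $(V,E)$ with $V\subset\mathcal M$ and no isolated vertices, an orientation $e=(e^-,e^+)$ of each edge, and reals $f_e\neq0$ with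
$$\mu=\sum_{e\in E}f_e(\delta(e^+)-\delta(e^-)),\qquad\sum_e|f_e|^p\rho(e^+,e^-)\le A,$$
such that every vertex of degree $1$ lies in $\mathcal N$.

*Proof.* **Step 1: make the graph simple.** Two terms on the same unordered pair of points, with coefficients $b,b'$, merge into one with coefficient $b\pm b'$. Since $|b\pm b'|^p\le|b|^p+|b'|^p$, the cost does not increase. Drop zero terms. So representations may be taken to be simple finite graphs with nonzero coefficients, whose vertices are the endpoints of the edges. Among those that represent $\mu$ with cost at most $A$, choose one with the fewest edges.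

**Step 2: exclude cycles.** Suppose $e_1,\dots,e_k$ is a cycle. Traversing it once gives signs $\varepsilon_i=\pm1$ with $\sum_i\varepsilon_i(\delta(e_i^+)-\delta(e_i^-))=0$. Hence replacing each $f_{e_i}$ by $f_{e_i}+t\varepsilon_i$ still represents $\mu$, for every $t\in\mathbb R$. The cost of the cycle becomes
$$g(t)=\sum_i|f_{e_i}+t\varepsilon_i|^p\rho(e_i^+,e_i^-).$$
This $g$ is continuous and tends to $\infty$ as $|t|\to\infty$. Let $Z=\{-\varepsilon_if_{e_i}\}$ be the finite set where some term vanishes. On each interval of $\mathbb R\setminus Z$ every term is concave, because $s\mapsto s^p$ is concave on $(0,\infty)$ for $p\le1$; so $g$ is concave there. On a bounded interval, a concave function continuous up to the ends is minimal at an end. On an unbounded interval, say $(a,\infty)$, a concave function that tends to $\infty$ is nondecreasing: a drop somewhere would force, by concavity, a negative slope from then on. So again $g$ is minimal at the end $a$; the interval $(-\infty,a)$ is symmetric. Therefore $\min_{\mathbb R}g$ is attained at some $t\in Z$. At this $t$ at least one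 edge of the cycle has coefficient $0$, and $g(t)\le g(0)$. Dropping vanishing edges gives a representation with fewer edges and no larger cost, a contradiction. So the graph is a forest.

**Step 3: locate the leaves.** Let $x$ have degree $1$ with edge $e$, and suppose $x\notin\mathcal N$. Then $x\ne0$, since $0\in\mathcal N$. On the right-hand side $\delta(x)$ has coefficient $\pm f_e\ne0$, and in $\mu$ it has coefficient $0$. This contradicts linear independence. $\square$

Applied with $\mathcal M=\mathcal N$, the lemma lets us compute some norms.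

**Corollary 3.** Let $\mathcal N=\Lambda\cup\{0\}$ be finite with $0\notin\Lambda\neq\emptyset$, and $\mu=\sum_{u\in\Lambda}\delta(u)$. Then $\|\mu\|^p_{\mathcal F_p(\mathcal N)}$ is the infimum of the following costs, over spanning trees on $\Lambda\cup\{0\}$ rooted at $0$:
$$A=\sum_{v\in\Lambda}s(v)^p\rho(v,\pi(v)),\tag{2}$$
where $\pi(v)$ is the parent of $v$, and $s(v)\ge1$ is the number of vertices in the subtree below $v$, $v$ included.

*Proof.* By Lemma 2 it is enough to consider forest representations. Every $u\in\Lambda$ has coefficient $1$ in $\mu$, so it is a vertex of the forest. Consider a component that does not contain $0$. Each edge contributes $f_e-f_e=0$ to the sum of the coefficients over its vertices, so this sum is $0$. But each coefficient is $1$, so this is impossible. Hence every component contains $0$, so there is one component, a spanning tree on $\Lambda\cup\{0\}$. Now sum coefficients over the subtree below $v$. The result is $s(v)$. Edges inside the subtree contribute $0$, and the only other edge touching it, $v\pi(v)$, contributes $\pm f$. So $|f|=s(v)$, and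 the cost is (2). Conversely, each spanning tree with these amounts, oriented suitably, represents $\mu$. $\square$

**Example.** Let $\mathcal N=\{0,1,2\}$ with $\rho=|x-y|$, and $\mu=\delta(1)+\delta(2)$. The three spanning trees are $2\to1\to0$ with cost $1+2^p$, the star at $0$ with cost $1+2=3$, and $1\to2\to0$ with cost $1+2^p\cdot2$. So $\|\mu\|^p=1+2^p$ for every $p\le1$. When $p<1$ bundling pays: $1+2^p<3$.

**Example (the equilateral star).** Let $\mathcal M=\{c,0,x_1,\dots,x_n\}$, with $\rho(c,\cdot)=1$ on the other points and all other distances equal to $2$; this $\rho$ is a metric. Let $d=\rho^{1/p}$, $\mathcal N=\mathcal M\setminus\{c\}$ and $\mu=\sum_{i=1}^n\delta(x_i)$. In $\mathcal N$, every spanning tree has cost at least $\sum_v 1\cdot2=2n$ by (2), and the star at $0$ attains it, so $\|\mu\|^p_{\mathcal F_p(\mathcal N)}=2n$. In $\mathcal M$ we can collect everything at $c$ and ship it in one bundle: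
$$L\mu=\sum_i(\delta(x_i)-\delta(c))+n(\delta(c)-\delta(0)),\qquad\|L\mu\|^p\le n+n^p .$$
For $p<1$ the ratio $2n/(n+n^p)$ tends to $2$ as $n\to\infty$. So extra points do help, and
$$\kappa(p)\ge2\qquad(0<p<1).\tag{3}$$

The same example shows where the proof of Proposition 1 breaks. Let $\varphi$ be linear on $\mathcal P(\mathcal N)$ with $|\varphi|\le\|\cdot\|_{\mathcal F_p(\mathcal N)}$. Then $|\varphi(\delta(x_i))|\le d(x_i,0)=2^{1/p}$, so $\varphi(\mu)\le n\,2^{1/p}$, whereas $\|\mu\|=n^{1/p}2^{1/p}$. No functional sees more than the fraction $n^{1-1/p}$ of the norm, and this fraction tends to $0$. The Hahn–Banach step is lost for $p<1$, with no constant to repair it. We must work with representations directly.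

## 4. Pushing representations into $\mathcal N$

**One Lipschitz retraction.** Suppose there is $r\colon\mathcal M\to\mathcal N$ with $r|_{\mathcal N}=\mathrm{id}$ and $\rho(r(x),r(y))\le K\rho(x,y)$. The linear map $\delta_{\mathcal M}(x)\mapsto\delta_{\mathcal N}(r(x))$ is well defined since $r(0)=0$, and it sends $L\mu$ to $\mu$. Applied to a representation $L\mu=\sum_jb_j(\delta_{\mathcal M}(x_j)-\delta_{\mathcal M}(y_j))$, it gives
$$\mu=\sum_jb_j\big(\delta_{\mathcal N}(r(x_j))-\delta_{\mathcal N}(r(y_j))\big).$$
The coefficients are unchanged and the distances have grown by a factor of at most $K$. So $\|\mu\|^p\le K\|L\mu\|^p$.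

**One extra point.** Let $\mathcal M=\mathcal N\cup\{c\}$. Take a representation of $L\mu$. If $c$ does not occur, it is a representation in $\mathcal N$. Otherwise let $x_1,\dots,x_m\in\mathcal N$ be the points joined to $c$, and let $s$ be one of them nearest to $c$. Replace $c$ by $s$ everywhere. Since $\rho(s,x_i)\le\rho(s,c)+\rho(c,x_i)\le2\rho(c,x_i)$, the cost at most doubles, so $\|L^{-1}\|^p\le2$. By the star, $2$ is the best constant for one extra point when $p<1$.

**Several extra points.** Removing $k$ extra points one by one gives the factor $2^k$. A representation may use any number of extra points, so this gives no bound at all. We need to move all of them at once. But a single map need not do it.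

**Example (no good single retraction).** Let $\mathcal M=\{0,1,\dots,m\}$ with $\rho(i,j)=|i-j|$, and $\mathcal N=\{0,m\}$. Every $r\colon\mathcal M\to\mathcal N$ that fixes $0$ and $m$ must have $r(i)\ne r(i+1)$ for some $i$, so an edge of length $1$ is stretched to length $m$. No bound on $K$ is possible. However, let $\theta\in[0,1)$ be random and uniform, and let $r_\theta(i)=m$ if $i>\theta m$, $r_\theta(i)=0$ otherwise. Then $r_\theta(i)\ne r_\theta(i+1)$ exactly when $i\le\theta m<i+1$, which has probability $1/m$. The *expected* stretched length of the edge is $m\cdot\frac1m=1$. Nothing is lost.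

An average is all we need. Because the cost is linear in $\rho$ and the coefficients $b_j$ do not change, a family of retractions $r_\theta$ with $\int_0^1\rho(r_\theta(x),r_\theta(y))\,d\theta\le K\rho(x,y)$ on the edges of the representation gives $\|\mu\|^p\le K\cdot(\text{cost})$, by integrating the inequality for each $\theta$. By Lemma 2 we only ever need this on a finite tree. So Theorem A reduces to the existence part of the following statement.

**Theorem C.** Let $T=(V,E)$ be a finite tree with positive edge lengths and path metric $\tau$, and let $\emptyset\ne S\subset V$. There are maps $r_\theta\colon V\to S$, $\theta\in[0,1)$, with $r_\theta|_S=\mathrm{id}$, with $\theta\mapsto r_\theta(v)$ Borel for each $v$, and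
$$\int_0^1\tau(r_\theta(v),r_\theta(w))\,d\theta\le2e\,\tau(v,w)\qquad(v,w\in V).$$
The constant $2e$ is optimal among constants valid for all finite trees.

## 5. Cutting a tree at random with density $ds/D$

How should the random retraction look? Let $D(x)$ be the distance from $x$ to $S$. Sending $x$ to a nearest point of $S$ moves it by $D(x)$, so two neighboring points near $x$ that get different images may land at distance about $2D(x)$. On an edge of length $\ell$ this is affordable if it happens with probability of order $\ell/D(x)$. So we should cut the tree at random points that occur along arcs with density $ds/D$, and send each whole piece to one point of $S$. To get cuts with that density from a single $\theta$, measure arcs from a root by $\Phi=\int ds/D$ and cut where $\Phi\in\mathbb Z-\theta$.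

**Step 1: notation on the tree.** Let $\mathbb T$ be the geometric realization of $T$, a compact metric tree, with metric again denoted $\tau$; any two points $x,y$ are joined by a unique arc $[x,y]$, of length $\tau(x,y)$, and a connected subset of $\mathbb T$ contains the arc between any two of its points. Let $D(x)=\tau(x,S)$, which is $1$-Lipschitz and vanishes exactly on $S$. Fix an ordering of the finite set $S$, and let $\sigma(x)$ be the first $s\in S$ with $\tau(x,s)=D(x)$. Each set $\{\sigma=s\}$ is a closed set minus finitely many closed sets, so $\sigma$ is Borel.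

**Step 2: construct $r_\theta$.** Put $r_\theta(s)=s$ for $s\in S$. Now let $G$ be a connected component of $\mathbb T\setminus S$ that contains a vertex. (The other components are open edges with both ends in $S$ and play no role.) Choose a root $o\in G\cap V$. For $x\in G$ the arc $[o,x]$ lies in $G$, so $D$ is bounded below by a positive number on it, and
$$\Phi(x)=\int_{[o,x]}\frac{ds}{D}<\infty.$$
Along arcs issuing from $o$, $\Phi$ is continuous and strictly increasing, and $\Phi(o)=0$. For $\theta\in[0,1)$ and $x\in G$ let $k=\lfloor\Phi(x)+\theta\rfloor$. If $k=0$, let $\pi_\theta(x)=o$. If $k\ge1$, then $0<k-\theta\le\Phi(x)$, so there is a unique $y\in[o,x]$ with $\Phi(y)=k-\theta$, and we let $\pi_\theta(x)=y$. In words: walk from $x$ toward the root and stop at the first cut point, or at $o$ if there is none. Put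
$$r_\theta(x)=\sigma(\pi_\theta(x))\qquad(x\in G).$$
In both cases
$$\pi_\theta(x)\in[o,x],\qquad0\le\Phi(x)-\Phi(\pi_\theta(x))<1.\tag{4}$$
Indeed, if $k\ge1$ the difference is $\Phi(x)+\theta-k\in[0,1)$, and if $k=0$ it is $\Phi(x)\le\Phi(x)+\theta<1$.

For fixed $x$, the integer $k$ takes at most two values as $\theta$ runs through $[0,1)$, each on a subinterval. On each of them $\theta\mapsto\pi_\theta(x)$ is continuous, being either constant or the inverse of $\Phi$ on $[o,x]$ evaluated at $k-\theta$. As $\sigma$ is Borel, $\theta\mapsto r_\theta(x)$ is Borel with finitely many values.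

**Example.** Let $\mathbb T=[0,2]$, $V=\{0,1,\tfrac32,2\}$, $S=\{0,2\}$ in this order, $o=1$. Then $D(x)=\min(x,2-x)$ and $\sigma(1)=0$. For $1\le x<2$ we have $\Phi(x)=\int_1^x\frac{ds}{2-s}=\log\frac1{2-x}$, so $\Phi(\tfrac32)=\log2$. Always $r_\theta(1)=0$. If $\log2+\theta<1$ then $r_\theta(\tfrac32)=\sigma(1)=0$; otherwise $\pi_\theta(\tfrac32)$ is the point with $\Phi=1-\theta>0$, to the right of $1$, and $r_\theta(\tfrac32)=2$. So the edge from $1$ to $\tfrac32$ has expected image length $2\log2\approx1.39$, against the bound $2e\cdot\tfrac12\approx2.72$.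

**Step 3: one jump.** Here we bound the distance between the images of two points whose $\Phi$-values differ by at most $1$.

**Claim 1.** If $x\in G$, $y\in[o,x]$ and $\Phi(x)-\Phi(y)\le1$, then $D(x)+\tau(x,y)\le eD(x)$ and $D(y)\le eD(x)$. Consequently $\tau(x,\sigma(y))\le(2e-1)D(x)$ and $\tau(\sigma(x),\sigma(y))\le2e\,D(x)$.

*Proof.* Let $\ell=\tau(x,y)$. The point of $[y,x]$ at distance $s$ from $x$ has $D\le D(x)+s$. Hence
$$1\ge\Phi(x)-\Phi(y)=\int_{[y,x]}\frac{ds}{D}\ge\int_0^\ell\frac{ds}{D(x)+s}=\log\Big(1+\frac{\ell}{D(x)}\Big),$$
so $D(x)+\ell\le eD(x)$, and $D(y)\le D(x)+\ell\le eD(x)$. Then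
$$\tau(x,\sigma(y))\le\ell+D(y)\le(e-1)D(x)+eD(x)=(2e-1)D(x).$$
Adding $\tau(x,\sigma(x))=D(x)$ gives the last bound. $\square$

**Step 4: average over $\theta$.** Next we treat two points on a common arc from the root. The images change only at cut points between them, and the density of the cuts cancels the factor $D$ of Claim 1.

**Claim 2.** If $y\in G$ and $x\in[o,y]$, then $\int_0^1\tau(r_\theta(x),r_\theta(y))\,d\theta\le2e\,\tau(x,y)$.

*Proof.* Fix $\theta$ and let $z_1,\dots,z_m$, ordered from $x$ to $y$, be the points $z\in[x,y]\setminus\{x\}$ with $\Phi(z)+\theta\in\mathbb Z$. There are finitely many, as $\Phi$ is bounded and strictly increasing on $[x,y]$.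

If $m=0$, no integer lies in $(\Phi(x)+\theta,\Phi(y)+\theta]$. The two floors agree, so $\pi_\theta(x)=\pi_\theta(y)$ (both are $o$, or both are the point of $[o,x]\subset[o,y]$ with the same $\Phi$-value). Then $r_\theta(x)=r_\theta(y)$.

Let $m\ge1$. The integer $\Phi(z_m)+\theta$ is the largest one not exceeding $\Phi(y)+\theta$, and it is at least $1$ because $\Phi(z_m)>\Phi(x)\ge0$. So $\pi_\theta(y)=z_m$. Put $z_0=\pi_\theta(x)\in[o,x]$. Then $z_{i-1}\in[o,z_i]$ for all $i\ge1$, and $\Phi(z_{i+1})-\Phi(z_i)=1$ for $1\le i<m$. For the first gap let $k=\lfloor\Phi(x)+\theta\rfloor$. Then $\Phi(z_1)=k+1-\theta$, and $\Phi(z_0)\ge k-\theta$: there is equality if $k\ge1$, and $\Phi(o)=0\ge-\theta$ if $k=0$. So $\Phi(z_1)-\Phi(z_0)\le1$ as well. Claim 1 for the pairs $(z_i,z_{i-1})$ and the triangle inequality give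
$$\tau(r_\theta(x),r_\theta(y))=\tau(\sigma(z_0),\sigma(z_m))\le2e\sum_{i=1}^mD(z_i).\tag{5}$$
With the empty sum for $m=0$, (5) holds for all $\theta$. For $u\in[\Phi(x),\Phi(y)]$ let $h(u)=D(z)$ where $z\in[x,y]$, $\Phi(z)=u$. The map $(k,\theta)\mapsto k-\theta$ is a measure-preserving bijection from $\mathbb Z\times[0,1)$ onto $\mathbb R$, so
$$\int_0^1\sum_iD(z_i)\,d\theta=\int_0^1\sum_{k\in\mathbb Z,\;k-\theta\in(\Phi(x),\Phi(y)]}h(k-\theta)\,d\theta=\int_{\Phi(x)}^{\Phi(y)}h(u)\,du=\int_{[x,y]}D\cdot\frac{ds}{D}=\tau(x,y),$$
where we substituted $u=\Phi(z)$, $du=ds/D$. Combine this with (5). $\square$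

**Step 5: all pairs of vertices.** It remains to pass from arcs inside $G$ to arbitrary $v,w\in V$. Both sides behave well along paths: $\tau(v,w)$ is the sum of the edge lengths on the path from $v$ to $w$, and $\tau(r_\theta(v),r_\theta(w))$ is at most the corresponding sum. So let $vw$ be an edge.

If $v,w\in S$, the integral equals $\tau(v,w)$.

If $v,w\notin S$, the closed edge avoids $S$ (as $S\subset V$), so both lie in the same $G$. Removing the open edge splits the tree in two, and the vertex $o$ lies in one part. If it is on the side of $v$, then $v\in[o,w]$; otherwise $w\in[o,v]$. Claim 2 applies.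

If $v\in G$ and $w\in S$, take points $y_n\to w$ in the open edge; they lie in $G$. The arc $[o,y_n]$ lies in $G$, hence avoids $w$. As $o$ is a vertex, this arc must enter the open edge through $v$. So $v\in[o,y_n]$. By (4), Claim 1 applies to $y_n$ and $\pi_\theta(y_n)$, and with $D(y_n)\le\tau(y_n,w)$ we get
$$\tau(r_\theta(y_n),w)\le\tau(y_n,w)+(2e-1)D(y_n)\le2e\,\tau(y_n,w)\to0.$$
Since $S$ is finite and $r_\theta(y_n)\in S$, for all large $n$ we have $r_\theta(y_n)=w$ for every $\theta$. Claim 2 for the pair $(v,y_n)$ now gives $\int_0^1\tau(r_\theta(v),w)\,d\theta\le2e\,\tau(v,y_n)\le2e\,\tau(v,w)$.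

This proves Theorem C except for the optimality of $2e$, which comes in Section 7. $\square$

**Remark (why $e$).** Suppose we cut at spacing $h>0$ in $\Phi$ instead of $1$, that is, where $\Phi\in h(\mathbb Z-\theta)$. Claim 1 then gives $2e^hD(x)$, and the cuts have density $\frac1h\frac{ds}{D}$, so the same argument yields the constant $2e^h/h$. Its minimum over $h$ is $2e$, at $h=1$.

## 6. From random retractions to the embedding: proof of Theorem A

Let $0\ne\mu\in\mathcal P(\mathcal N)$ and $\eta>0$.

**Step 1: choose a forest.** Take a representation of $L\mu$ in $\mathcal M$ of cost at most $\|L\mu\|^p+\eta$, and let $(V,E)$, $(f_e)$ be as in Lemma 2. Each component $(V_i,E_i)$ is a tree with at least two vertices. It has leaves, which lie in $\mathcal N$, so $S_i=V_i\cap\mathcal N\ne\emptyset$. Give each edge $e$ the length $\rho(e^+,e^-)$ and let $\tau_i$ be the path metric on $V_i$. Then $\tau_i=\rho$ on edges. Since $\rho$ is a metric, $\rho\le\tau_i$ on $V_i$ by the triangle inequality along paths; this is where we use that $d$ is a $p$-metric.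

**Step 2: push the forest into $\mathcal N$.** Apply Theorem C to each component with the set $S_i$, using the same $\theta$ everywhere. This gives $r_\theta\colon V\to V\cap\mathcal N$. Define a linear map $R_\theta$ on $\operatorname{span}\{\delta_{\mathcal M}(v):v\in V\}$ by $\delta_{\mathcal M}(v)\mapsto\delta_{\mathcal N}(r_\theta(v))$. It is well defined: the $\delta_{\mathcal M}(v)$ with $v\ne0$ are independent, and if $0\in V$, then $0\in V\cap\mathcal N$, so $r_\theta(0)=0$ and $\delta_{\mathcal M}(0)=0\mapsto\delta_{\mathcal N}(0)=0$. Write $\mu=\sum_{x\in\mathcal N\setminus\{0\}}c_x\delta_{\mathcal N}(x)$. Since $L\mu=\sum c_x\delta_{\mathcal M}(x)$ lies in the span of the $\delta_{\mathcal M}(v)$, $v\in V$, linear independence gives $c_x=0$ for $x\notin V$. For $x\in V\cap\mathcal N$ we have $r_\theta(x)=x$. So $R_\theta(L\mu)=\mu$, that is,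
$$\mu=\sum_ef_e\big(\delta_{\mathcal N}(r_\theta(e^+))-\delta_{\mathcal N}(r_\theta(e^-))\big).$$

**Step 3: integrate.** Terms with $r_\theta(e^+)=r_\theta(e^-)$ vanish, so by (1), for every $\theta$,
$$\|\mu\|^p_{\mathcal F_p(\mathcal N)}\le\sum_e|f_e|^p\rho(r_\theta(e^+),r_\theta(e^-))\le\sum_i\sum_{e\in E_i}|f_e|^p\,\tau_i(r_\theta(e^+),r_\theta(e^-)).$$
The left side does not depend on $\theta$. Integrating over $[0,1)$ and using Theorem C on each edge,
$$\|\mu\|^p_{\mathcal F_p(\mathcal N)}\le2e\sum_e|f_e|^p\rho(e^+,e^-)\le2e\big(\|L\mu\|^p_{\mathcal F_p(\mathcal M)}+\eta\big).$$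
Let $\eta\to0$. Then $\|L\mu\|\ge(2e)^{-1/p}\|\mu\|$ on the dense subspace $\mathcal P(\mathcal N)$, and by continuity of $L$ and of the $p$-norms on all of $\mathcal F_p(\mathcal N)$. This is Theorem A. $\square$

## 7. Hierarchical trees: proof of Theorem B and optimality of $2e$

Theorem A gives $\kappa(p)\le2e$, and (3) gives $\kappa(p)\ge2$ for $0<p<1$. It remains to show
$$\liminf_{p\to1^-}\kappa(p)\ge2e.\tag{6}$$

The star gains only the factor $2$ because it has one scale. To gain $e$ as well, we use a tall tree with many scales, in which $\mathcal M$ can bundle mass gradually, one scale after another, while in $\mathcal N$ only leaves can serve as meeting places. A journey in $\mathcal N$ that skips $a$ scales at once will cost about $2\lambda^a$ per unit of mass, in suitable units, against $a(\lambda-1)$ in $\mathcal M$. By the elementary inequality $e^y\ge ey$ we have $2\lambda^a\ge2e\,a\ln\lambda$, and $\ln\lambda\approx\lambda-1$ for $\lambda$ near $1$.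

**Step 1: the space.** Fix $\lambda_0\in(1,e)$, $n\in\mathbb N$ with $n\ge1$, and $\varepsilon\in(0,1)$. For $p<1$ close to $1$ put
$$b=\lfloor\lambda_0^{1/(1-p)}\rfloor,\qquad\lambda=b^{1-p}.$$
As $p\to1^-$ we have $b\to\infty$ and $\lambda\le\lambda_0$. Moreover $b/\lambda_0^{1/(1-p)}\to1$, whence $\lambda\to\lambda_0$. Assume $p$ is so close to $1$ that $\lambda>1$.

Take the rooted tree with levels $0,\dots,n$: level $n$ is the root $R$, and each vertex of level $i\ge1$ has $b$ children at level $i-1$. Let $\Lambda$ be the set of $B=b^n$ vertices of level $0$. Put $x_0=0$ and $x_i=\lambda^i$ for $1\le i\le n$. Edges between levels $i$ and $i+1$ have length $x_{i+1}-x_i>0$. Attach one more vertex, called $0$, to $R$ by an edge of length $x_n$. Let $\mathcal M$ be the vertex set with the path metric $\rho$, $d=\rho^{1/p}$, and let $\mathcal N=\Lambda\cup\{0\}$, $\mu=\sum_{u\in\Lambda}\delta(u)$.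

For $u\in\Lambda$ let $K_i(u)\subset\Lambda$ be the set of leaves below the level-$i$ ancestor of $u$, so $|K_i(u)|=b^i$. For fixed $i$ these blocks partition $\Lambda$. A leaf is at distance $x_i$ from its level-$i$ ancestor. So for distinct $u,v\in\Lambda$ we have $\rho(u,v)=2x_j$ with $j=\min\{i:K_i(u)=K_i(v)\}\in\{1,\dots,n\}$, called the *level* of the pair. Also $\rho(u,0)=2x_n$, and we give this pair level $n$.

**Step 2: an upper bound in $\mathcal M$.** Send all mass up the tree to $R$ and on to $0$. There are $b^{n-i}$ edges from level $i$ to level $i+1$, each carrying $b^i$, and the last edge carries $b^n$. Since $b^{n-i}b^{ip}=B\,b^{-i(1-p)}=B\lambda^{-i}$,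
$$\|L\mu\|^p\le B\Big[\sum_{i=0}^{n-1}(x_{i+1}-x_i)\lambda^{-i}+x_n\lambda^{-n}\Big]=B\big[\lambda+1+(n-1)(\lambda-1)\big].\tag{7}$$
Here the term $i=0$ is $\lambda$, the terms $1\le i\le n-1$ are $\lambda-1$ each, and the last term is $1$. Every scale costs the same.

**Step 3: rewrite the cost in $\mathcal N$ as a sum over itineraries.** By Corollary 3, $\|\mu\|^p_{\mathcal F_p(\mathcal N)}$ is the infimum of the costs (2) of spanning trees on $\Lambda\cup\{0\}$ rooted at $0$. Fix one, of cost $A$. Let $j(v)\in\{1,\dots,n\}$ be the level of $(v,\pi(v))$, and let $\mathrm{Path}(u)=\{u,\pi(u),\pi(\pi(u)),\dots\}\setminus\{0\}$. Since $s(v)=\#\{u\in\Lambda:v\in\mathrm{Path}(u)\}$ and $s(v)^p=s(v)\cdot s(v)^{-(1-p)}$,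
$$A=2\sum_{u\in\Lambda}\ \sum_{v\in\mathrm{Path}(u)}s(v)^{-(1-p)}x_{j(v)}.\tag{8}$$
The factor $s(v)^{-(1-p)}$ is the discount that $u$ gets for traveling in a bundle of size $s(v)$. We would like to say that a path still inside the block $K_i(u)$ travels in a bundle of size at most about $b^i$. This can fail at individual $v$, since $v$ may collect mass from far away. The next step shows that it fails for few $u$, or else the tree is expensive anyway.

**Step 4: most leaves travel in bundles of the expected size.** As $s(v)\le b^n$, we have $s(v)^{-(1-p)}\ge\lambda^{-n}$. Also $x_{j(v)}\ge1$, since $j(v)\ge1$. So (8) gives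
$$A\ge2\lambda^{-n}\sum_{u}|\mathrm{Path}(u)|=2\lambda^{-n}\sum_vs(v).$$
Put $H=en\lambda_0^n$.

*Case (a): $\sum_vs(v)\ge HB$.* Then $A\ge2\lambda^{-n}en\lambda_0^nB\ge2enB$, because $\lambda\le\lambda_0$.

*Case (b): $\sum_vs(v)<HB$.* For $0\le i<n$ let $V_i=\{v\in\Lambda:s(v)>b^{i+\varepsilon}\}$. Then $|V_i|\,b^{i+\varepsilon}\le\sum_vs(v)$, so $|V_i|\le HBb^{-i-\varepsilon}$. Each $v\in V_i$ lies in exactly one level-$i$ block, of size $b^i$. So the number of $u\in\Lambda$ with $K_i(u)\cap V_i\ne\emptyset$ is at most $b^i|V_i|\le HBb^{-\varepsilon}$. Summing over the $n$ values of $i$, all but at most $nHBb^{-\varepsilon}$ elements $u\in\Lambda$ are *good*, meaning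
$$s(v)\le b^{i+\varepsilon}\quad\text{for all }0\le i<n,\ v\in K_i(u).$$

**Step 5: the cost of a good itinerary.** In case (b), we bound from below the inner sum in (8) for a good $u$ by looking only at the steps that reach a new record level. Let the path be $u=v_0,v_1,\dots,v_m$ with $\pi(v_m)=0$, so $j(v_m)=n$. Put $i_0=0$. As long as $i_k<n$, let $t_k$ be the first $t$ with $j(v_t)>i_k$, which exists because $j(v_m)=n$, and let $i_{k+1}=j(v_{t_k})>i_k$. At step $t_k$ the level is $i_{k+1}$, and at all earlier steps it is at most $i_k$; so the first step of level greater than $i_{k+1}$ comes strictly after $t_k$. Thus the $t_k$ are strictly increasing, and the procedure ends with some $i_q=n$.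

All steps before $t_k$ have level at most $i_k<n$. A step $v_t\to v_{t+1}$ of level at most $i_k$ between two leaves stays in the same level-$i_k$ block, and no step to $0$ occurs before $t_k$. So $v_{t_k}\in K_{i_k}(u)$. Since $u$ is good, $s(v_{t_k})\le b^{i_k+\varepsilon}$, and hence $s(v_{t_k})^{-(1-p)}\ge\lambda^{-i_k-\varepsilon}$. Also $x_{j(v_{t_k})}=\lambda^{i_{k+1}}$. Keeping only the distinct terms $v_{t_0},\dots,v_{t_{q-1}}$ and using $e^y\ge ey$ with $y=(i_{k+1}-i_k)\ln\lambda$, the inner sum in (8) is at least
$$\lambda^{-\varepsilon}\sum_{k=0}^{q-1}\lambda^{i_{k+1}-i_k}\ge\lambda^{-\varepsilon}\sum_{k=0}^{q-1}e\,(i_{k+1}-i_k)\ln\lambda=\lambda^{-\varepsilon}\,e\,n\ln\lambda .$$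
The sum telescopes: however $u$ distributes its jumps over the $n$ scales, it pays at least this. Summing over the good $u$ gives, in case (b),
$$A\ge2B(1-nHb^{-\varepsilon})\lambda^{-\varepsilon}en\ln\lambda.$$

**Step 6: take limits.** The two cases together bound $A$ from below for every spanning tree, hence bound $\|\mu\|^p_{\mathcal F_p(\mathcal N)}$. Dividing by (7),
$$\kappa(p)\ge\frac{\min\{2en,\ 2(1-nHb^{-\varepsilon})\lambda^{-\varepsilon}en\ln\lambda\}}{\lambda+1+(n-1)(\lambda-1)}.$$
Let $p\to1^-$ with $n,\varepsilon,\lambda_0$ fixed. Then $b\to\infty$ and $\lambda\to\lambda_0$, while $H$ is fixed. So the second entry of the minimum tends to $2\lambda_0^{-\varepsilon}en\ln\lambda_0$, which is less than $2en$ because $\ln\lambda_0<1$. Hence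
$$\liminf_{p\to1^-}\kappa(p)\ge\frac{2\lambda_0^{-\varepsilon}en\ln\lambda_0}{\lambda_0+1+(n-1)(\lambda_0-1)}.$$
The left side does not depend on $\varepsilon,n,\lambda_0$. Let $\varepsilon\to0$. The denominator equals $2+n(\lambda_0-1)$, so letting $n\to\infty$ gives $\liminf_{p\to1^-}\kappa(p)\ge2e\,\frac{\ln\lambda_0}{\lambda_0-1}$. Finally let $\lambda_0\to1^+$; the quotient tends to $1$, and (6) follows.

With $\kappa(p)\le2e$ we get $\lim_{p\to1^-}\kappa(p)=2e$, and therefore $C_*(p)=\kappa(p)^{1/p}\to2e$. In particular no constant smaller than $2e$ and independent of $p$ bounds $\kappa(p)$. This proves Theorem B. $\square$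

**Optimality in Theorem C.** Suppose Theorem C held for all finite trees with some constant $C<2e$ in place of $2e$. Section 6 uses Theorem C only through its statement, so the same proof would give $\kappa(p)\le C$ for all $p$. This contradicts $\lim_{p\to1^-}\kappa(p)=2e$. So $2e$ is optimal, and the proof of Theorem C is complete. $\square$
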